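\title{A Polish group with ample generics that is not quasi non-archimedean}

\begin{abstract}
We show that the group of homeomorphisms of $2^{\mathbb N}\times[0,1]$ that preserve $2^{\mathbb N}\times\{0\}$ has ample generics. This group contains a nontrivial one-parameter subgroup, so it is not quasi non-archimedean; this answers a question posed by Gelander and Le Ma\^itre. Passing to measurable maps gives a contractible example. The proof orients the orbit graph of a tuple so that every point has at most one parent, and solves the conjugacy equation forward where the fiber maps contract and backward where they expand.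
\end{abstract}

\section{Introduction}

A \emph{Polish group} is a topological group whose topology is separable and completely metrizable. A subset of a Polish space is \emph{comeager} if it contains a countable intersection of dense open sets. Countable intersections of comeager sets are comeager, and by the Baire category theorem comeager sets are dense.

\begin{definition}
A Polish group $\Gamma$ has \emph{ample generics} if for every $n\in\mathbb N$ the diagonal conjugation action $g\cdot(h_1,\dots,h_n)=(gh_1g^{-1},\dots,gh_ng^{-1})$ of $\Gamma$ on $\Gamma^n$ has a comeager orbit.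
\end{definition}

In such a group there is, up to simultaneous conjugation, only one typical $n$-tuple. A comeager orbit is dense, so every continuous conjugation invariant function on $\Gamma^n$ is constant. This excludes nontrivial abelian groups, the groups $\mathrm{GL}_d(\mathbb R)$ (consider the trace), and nontrivial compact groups (a dense conjugacy class is closed, hence contains $1$).

\begin{definition}
A topological group $\Gamma$ is \emph{non-archimedean} if the identity has a basis of neighborhoods consisting of open subgroups. It is \emph{quasi non-archimedean} if for every $n\in\mathbb N$ and every neighborhood $U$ of $1$ there is a neighborhood $V$ of $1$ such that $\langle g_1,\dots,g_n\rangle\subset U$ for all $g_1,\dots,g_n\in V$.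
\end{definition}

Both properties say that small elements generate small subgroups, and they differ only in the order of the quantifiers. An open subgroup $V\subset U$ works for all $n$ at once, so non-archimedean groups are quasi non-archimedean; conversely, if one $V$ works for all $n$, then $\langle V\rangle$ is an open subgroup contained in $U$. Two examples locate the weaker notion.

Let $\Gamma$ be the group of measurable subsets of $[0,1]$ modulo null sets, with symmetric difference as the operation and the metric $\lambda(A\triangle A')$, where $\lambda$ is Lebesgue measure. If $\lambda(A_i)<\varepsilon/n$ for $i\le n$, every element of $\langle A_1,\dots,A_n\rangle$ is contained in $\bigcup_iA_i$ and has measure less than $\varepsilon$. So $\Gamma$ is quasi non-archimedean. The paths $\tau\mapsto A\cap[0,\tau)$ show that $\Gamma$ is connected; since open subgroups are closed, it has no proper open subgroup and is not non-archimedean.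

On the other side, a group with a nontrivial continuous one-parameter subgroup $(g_\tau)_{\tau\in\mathbb R}$ is never quasi non-archimedean: if $g_{\tau_0}\ne1$ and $U$ is a neighborhood of $1$ that omits $g_{\tau_0}$, then $g_{\tau_0/k}\to1$ while $g_{\tau_0}\in\langle g_{\tau_0/k}\rangle$.

There exist Polish groups with ample generics that are not non-archimedean, and all such examples known so far are quasi non-archimedean. The following question is posed by Gelander and Le Ma\^itre \cite{GLM}.

\begin{quote}
\emph{Is there a Polish group which has ample generics but is not quasi non-archimedean?}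
\end{quote}

The evidence listed above suggests the answer no: the known examples are quasi non-archimedean, and the first groups with one-parameter subgroups that come to mind carry continuous conjugacy invariants. The answer is yes. Throughout the paper $X=2^{\mathbb N}$ is the Cantor space, $I=[0,1]$, and
\[
G=\{g\in\mathrm{Homeo}(X\times I): g(X\times\{0\})=X\times\{0\}\}
\]
with the topology of uniform convergence.

\begin{theorem}\label{thm:A}
$G$ is a Polish group with ample generics, and it is not quasi non-archimedean. The definition fails already for $n=1$: there are a neighborhood $U$ of $1$ and a one-parameter subgroup $(g_\tau)_{\tau\in\mathbb R}$ with $\langle g_\tau\rangle\not\subset U$ for all $\tau\neq0$.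
\end{theorem}

The group $G$ is not connected: for a clopen set $C$ with $\emptyset\ne C\ne X$, the setwise stabilizer of $C\times I$ is a proper open subgroup. This defect can be removed.

\begin{theorem}\label{thm:B}
There is a contractible (in particular connected) Polish group with ample generics which is not quasi non-archimedean, again already for $n=1$.
\end{theorem}

The one-parameter subgroup is a flow along the intervals $\{x\}\times I$ (Section~\ref{sec:group}), and nearly all the work goes into ample generics. A Baire category criterion (Section~\ref{sec:criterion}) reduces the problem to the following task: find arbitrarily small open sets of tuples inside which any two tuples become conjugate by a \emph{small} element after an arbitrarily small perturbation. Section~\ref{sec:idea} solves a model of this task by hand and finds the two obstructions that such open sets must avoid. Sections~\ref{sec:schemes} and~\ref{sec:dense} define the open sets and show that they occur everywhere; Sections~\ref{sec:edge} and~\ref{sec:amalg} conjugate inside them; Section~\ref{sec:proofA} finishes the proof of Theorem~\ref{thm:A}.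 Section~\ref{sec:L0} proves Theorem~\ref{thm:B}.

\section{The group and its one-parameter subgroup}\label{sec:group}

Fix a compatible metric $d_X$ on $X$ and put $d((x,t),(x',t'))=\max(d_X(x,x'),|t-t'|)$. For a compact metric space $K$, the group $\mathrm{Homeo}(K)$ with the topology of uniform convergence is a Polish group. For $K=X\times I$ the topology is given by the right-invariant metric $D(g,g')=\sup_{(x,t)}d(g(x,t),g'(x,t))$. The conditions $g(X\times\{0\})\subset X\times\{0\}$ and $g^{-1}(X\times\{0\})\subset X\times\{0\}$ are closed, so $G$ is a closed subgroup of $\mathrm{Homeo}(X\times I)$ and is Polish.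

Let $H=\mathrm{Homeo}_+(I)$ be the group of increasing homeomorphisms of $I$, with $\|\chi-\psi\|=\sup_t|\chi(t)-\psi(t)|$. Since inversion is continuous in $H$, the metric
\[
d_H(\chi,\psi)=\max(\|\chi-\psi\|,\|\chi^{-1}-\psi^{-1}\|)
\]
defines the same topology as $\|\cdot\|$.

The connected components of $X\times I$ are the fibers $\{x\}\times I$. An element $g\in G$ permutes them, so $g(x,t)=(Tx,f_x(t))$, where $f_x$ is a homeomorphism of $I$ with $f_x(0)=0$, that is, $f_x\in H$. (This is the purpose of the condition on $X\times\{0\}$: all fiber maps are increasing, and monotonicity is used throughout.) The map $T$ is a homeomorphism of $X$ because $g$ restricts to a homeomorphism of $X\times\{0\}$, and $x\mapsto f_x$ is continuous for $\|\cdot\|$ because $g$ is uniformly continuous. Conversely, such data define a continuous bijection of the compact space $X\times I$, hence an element of $G$. We write $g=(T,f)$ and call $T$ the \emph{base map} and $f_x$ the \emph{fiber map} over $x$. Then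
\[
D\big((T,f),(T',f')\big)=\max\Big(\sup_xd_X(Tx,T'x),\ \sup_x\|f_x-f'_x\|\Big).
\]

\begin{proposition}\label{prop:notqna}
Let $f_\tau(t)=\frac{te^\tau}{1-t+te^\tau}$, $g_\tau=\mathrm{id}\times f_\tau$ and $U=\{g\in G:D(g,1)<1/4\}$. Then $(g_\tau)_{\tau\in\mathbb R}$ is a continuous one-parameter subgroup of $G$ and $\langle g_\tau\rangle\not\subset U$ for all $\tau\ne0$. In particular the definition of quasi non-archimedean fails for $G$ with $n=1$.
\end{proposition}

\begin{proof}
For $t<1$ we have $f_\tau(t)/(1-f_\tau(t))=e^\tau\,t/(1-t)$, and $f_\tau(1)=1$. So $f_\tau\in H$ and $f_\tau f_{\tau'}=f_{\tau+\tau'}$. From $f_\tau(t)-t=t(1-t)(e^\tau-1)/(1-t+te^\tau)$ we get $D(g_\tau,1)\le\frac14|e^\tau-1|e^{|\tau|}$, which tends to $0$ with $\tau$; continuity follows since $D(g_\tau,g_{\tau'})=D(g_{\tau-\tau'},1)$. For $\tau\ne0$, $f_{k\tau}(\frac12)=e^{k\tau}/(1+e^{k\tau})$ tends to $1$ or $0$ as $k\to\infty$, so $g_\tau^k\notin U$ for large $k$. Every neighborhood $V$ of $1$ contains some $g_\tau$ with $\tau\neq0$.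
\end{proof}

We use two standard facts about the Cantor space. A \emph{clopen partition} always means a finite partition of $X$ into nonempty clopen sets, its \emph{pieces}.
\begin{enumerate}
\item[(C1)] Every clopen partition has refinements with pieces of arbitrarily small diameter.
\item[(C2)] Every nonempty clopen subset of $X$ is homeomorphic to $X$. Hence it can be split into any finite positive number of nonempty clopen sets, and any two such subsets are homeomorphic.
\end{enumerate}

From now on $n\ge1$ is fixed (for $n=0$ the space $G^0$ is a point). Let $S^+=\{e_1,\dots,e_n\}$ and let $S=\{e_1,\dots,e_n,e_1^{-1},\dots,e_n^{-1}\}$ be a set of $2n$ \emph{letters} with the involution $s\mapsto s^{-1}$. We index tuples by $S^+$, so $g=(g_s)_{s\in S^+}\in G^n$, put $g_{s^{-1}}=g_s^{-1}$, and write $g_s=(T_s,f_s)$ with fiber maps $f_{s,x}$ for all $s\in S$. Thus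
\begin{equation}\label{eq:inverse}
T_{s^{-1}}=T_s^{-1},\qquad f_{s^{-1},T_sx}=f_{s,x}^{-1}.
\end{equation}
On $G^n$ we use the metric $D(g,g')=\max_{s\in S^+}D(g_s,g'_s)$.

\section{A criterion for a comeager orbit}\label{sec:criterion}

A dense orbit comes from topological transitivity. A comeager orbit comes from transitivity together with a local form of it, in which the group elements are required to be small. The following criterion is due to Rosendal; we include a proof.

\begin{lemma}\label{lem:criterion}
Let a Polish group $\Gamma$ act continuously on a nonempty Polish space $Y$. Suppose that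
\begin{enumerate}
\item[(a)] for all nonempty open $W_1,W_2\subset Y$ there is $g\in\Gamma$ with $gW_1\cap W_2\ne\emptyset$;
\item[(b)] for every open $V\ni1$ in $\Gamma$ and every nonempty open $U\subset Y$ there is a nonempty open $U'\subset U$ such that $VW_1\cap W_2\ne\emptyset$ for all nonempty open $W_1,W_2\subset U'$.
\end{enumerate}
Then there is a comeager orbit.
\end{lemma}

\begin{proof}
Let $Y_0$ be the set of $y\in Y$ whose orbit is dense and which satisfy $y\in\operatorname{Int}\overline{Vy}$ for every open $V\ni1$. We show that $Y_0$ is comeager, invariant, and contained in one orbit.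

\emph{$Y_0$ is comeager.} By (a), $\Gamma W$ is open and dense for each nonempty open $W$. A point has dense orbit if it lies in $\Gamma W$ for all $W$ in a countable base of nonempty open sets, so comeagerly many points have dense orbit. Let $(V_k)$ be a countable base of open neighborhoods of $1$, and let $\mathcal U_k$ be the family of nonempty open $U'$ such that $V_kW_1\cap W_2\neq\emptyset$ for all nonempty open $W_1,W_2\subset U'$. By (b) every nonempty open set contains a member of $\mathcal U_k$, so a maximal disjoint subfamily of $\mathcal U_k$ has dense union; it is countable since $Y$ is separable. Let $U'\in\mathcal U_k$. For nonempty open $W\subset U'$ the set $\{y\in U':V_ky\cap W\ne\emptyset\}=U'\cap V_k^{-1}W$ is open, and it is dense in $U'$ by the definition of $\mathcal U_k$. Letting $W$ range over a countable base of $U'$, we see that comeagerly many $y\in U'$ satisfy $U'\subset\overline{V_ky}$, hence $y\in\operatorname{Int}\overline{V_ky}$. So for each $k$ comeagerly many $y\in Y$ have this property, and every open $V\ni 1$ contains some $V_k$.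

\emph{$Y_0$ is invariant,} because $Vgy=g(g^{-1}Vg)y$ and $g$ acts as a homeomorphism.

\emph{$Y_0$ lies in one orbit.} Let $y,y'\in Y_0$, let $d_\Gamma$ be a complete compatible metric on $\Gamma$ and $d_Y$ a compatible metric on $Y$, with open balls $B(\cdot,r)$. We move $y$ and $y'$ alternately toward each other by smaller and smaller group elements. We construct $g_k,g'_k\in\Gamma$ and open sets $O_k\ni1$ such that, with $y_k=g_ky$ and $y'_k=g'_ky'$ (both in $Y_0$),
\[
d_\Gamma(vg_k,g_k)<2^{-k}\ \text{ for } v\in O_k,\qquad y'_k\in\operatorname{Int}\overline{O_ky_k}.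
\]
Put $g_0=1$, choose $O_0$ as in the first condition, and use the density of the orbit of $y'$ to choose $g'_0$ with $g'_0y'$ in the nonempty open set $\operatorname{Int}\overline{O_0y}$. Given step $k$, choose an open $O'_k\ni1$ with $d_\Gamma(vg'_k,g'_k)<2^{-k}$ for $v\in O'_k$. The open set
\[
\operatorname{Int}\overline{O_ky_k}\cap\operatorname{Int}\overline{O'_ky'_k}\cap B(y'_k,2^{-k})
\]
contains $y'_k$ and lies in $\overline{O_ky_k}$, so it contains $vy_k$ for some $v\in O_k$. Put $g_{k+1}=vg_k$ and choose $O_{k+1}$ as in the first condition. The open set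
\[
\operatorname{Int}\overline{O'_ky'_k}\cap\operatorname{Int}\overline{O_{k+1}y_{k+1}}\cap B(y_{k+1},2^{-k})
\]
contains $y_{k+1}$ and lies in $\overline{O'_ky'_k}$, so it contains $v'y'_k$ for some $v'\in O'_k$. Put $g'_{k+1}=v'g'_k$; the second condition holds for $k+1$. The sequences $(g_k)$ and $(g'_k)$ are Cauchy for $d_\Gamma$, with limits $g$ and $g'$, and $d_Y(y_{k+1},y'_{k+1})<2^{-k}$. Hence $gy=g'y'$.

By Baire's theorem $Y_0\neq\emptyset$, and the orbit containing $Y_0$ is comeager.
\end{proof}

\section{The conjugacy equation along an orbit}\label{sec:idea}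

This section sets up the blocks used later and explains the method on a model problem. Only the definitions, and Example~\ref{ex:children} in a remark, are used afterward.

Let $a^1,a^2\in G^n$ with $a^j_s=(T^j_s,f^j_s)$, and let $b=(\beta,h)\in G$. The equation $b\cdot a^1=a^2$ says that $\beta T^1_s=T^2_s\beta$ and
\begin{equation}\label{eq:conj}
h_{T^1_sx}\circ f^1_{s,x}=f^2_{s,\beta x}\circ h_x\qquad(x\in X,\ s\in S).
\end{equation}
Draw an edge from $x$ to $T^1_sx$ for each $s$. Each vertex carries an unknown in $H$, and each edge carries one equation $h'\psi^1=\psi^2h$ between the unknowns $h,h'$ at its ends. In condition (b) of Lemma~\ref{lem:criterion} the set $U'$ is chosen first; the perturbation of $a^1,a^2$ that is then allowed may be far smaller than the distance between $a^1$ and $a^2$. So the equation has to be solved almost exactly, with all $h_x$ close to the identity. Propagating $h'=\psi^2h(\psi^1)^{-1}$ along a long path gives no bound on the size of $h'$, since expanding maps magnify the discrepancy at every step. The remedy is to propagate forward only where the maps contract and backward where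 they expand.

\begin{definition}\label{def:blocks}
Let $N\ge0$. Divide $I$ into $2N+1$ consecutive closed intervals of equal length, the \emph{blocks}
\[
A_0<J_1<A_1<\dots<J_N<A_N,\qquad A_m=\Big[\tfrac{2m}{2N+1},\tfrac{2m+1}{2N+1}\Big].
\]
A \emph{type} is a nondecreasing map $\kappa:\{0,\dots,N\}\to\{0,\dots,N\}$ with $\kappa(0)=0$ and $\kappa(N)=N$, and $\operatorname{Exp}(\kappa)=\{m\in\{1,\dots,N\}:\kappa(m-1)<\kappa(m)\}$. A map $\psi\in H$ \emph{has type $\kappa$} if $\psi(A_m)\subset\operatorname{int}A_{\kappa(m)}$ for all $m$, where $\operatorname{int}$ is the interior relative to $I$. A map $h\in H$ is \emph{block preserving} if $h(B)=B$ for every block $B$.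
\end{definition}

A block preserving map moves points by at most $\frac1{2N+1}$; this is how smallness of $b$ will be guaranteed. The endpoints of the $J_k$ together with $0$ and $1$ are all the endpoints of blocks, so $h\in H$ is block preserving as soon as $h(J_k)=J_k$ for all $k$.

\begin{example}[one edge]\label{ex:edge}
Let $N=1$, so $A_0=[0,\frac13]$, $J_1=[\frac13,\frac23]$, $A_1=[\frac23,1]$, and let $\psi^1,\psi^2$ have the only possible type $\kappa=\mathrm{id}$. Prescribe $h$ on $A_0$ and $A_1$ and $h'$ on $J_1$, as increasing self-homeomorphisms of these blocks. We claim that they extend to block preserving $h,h'\in H$ with $h'\psi^1=\psi^2h$. Since $\psi^j(\frac13)<\frac13$ and $\psi^j(\frac23)>\frac23$, the interval $K^j=(\psi^j)^{-1}(J_1)$ lies in the interior of $J_1$. The equation forces $h=(\psi^2)^{-1}h'\psi^1$ on $K^1$, an increasing homeomorphism $K^1\to K^2$. Extend it linearly over the two remaining intervals to a homeomorphism of $J_1$. Now $h$ is defined on $I$, and $h'=\psi^2h(\psi^1)^{-1}$ agrees with the prescribed map on $J_1$, so it is block preserving.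
\end{example}

Thus information on the blocks $J$ flows from the end of an edge (the \emph{child}) to its beginning (the \emph{parent}), and information on the blocks $A$ flows from parent to child. A vertex lies on $2n$ edges, and two of them may make incompatible demands.

\begin{example}[two children]\label{ex:children}
Let $N=1$ and let one vertex have two outgoing edges, with equations $h'\psi^1=\psi^2h$ and $h''\varphi^1=\varphi^2h$. Suppose $\psi^1(\frac12),\varphi^2(\frac12)>\frac23$ and $\psi^2(\frac12),\varphi^1(\frac12)<\frac13$. If $h',h''$ are block preserving, then $\psi^2(h(\frac12))=h'(\psi^1(\frac12))>\frac23>\psi^2(\frac12)$ and $\varphi^2(h(\frac12))=h''(\varphi^1(\frac12))<\frac13<\varphi^2(\frac12)$. So $h(\frac12)>\frac12$ and $h(\frac12)<\frac12$: there is no solution.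

The conflict disappears when the two edges expand different blocks. Let $N=2$, let the $\psi^j$ have type $(\kappa(0),\kappa(1),\kappa(2))=(0,2,2)$ and the $\varphi^j$ type $(0,0,2)$, as in Figure~\ref{fig:types}. Prescribe $h'$ and $h''$ on $J_1$ and $J_2$. The first equation forces $h$ on the disjoint intervals $(\psi^1)^{-1}(J_1)<(\psi^1)^{-1}(J_2)$, which it sends onto $(\psi^2)^{-1}(J_1)<(\psi^2)^{-1}(J_2)$; all four intervals lie in $\operatorname{int}J_1$. The second equation makes demands of the same form inside $\operatorname{int}J_2$. So both extend linearly to a block preserving $h$, with $h$ arbitrary on the $A_m$, and $h',h''$ are then defined by the equations.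
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\begin{scope}
\fill[gray!25] (0,0) rectangle (1,1);
\fill[gray!25] (1,0) rectangle (2,5);
\fill[gray!25] (2,4) rectangle (5,5);
\draw[gray] (0,0) grid (5,5);
\draw[very thick] (0,0)--(1,0.6)--(2,4.3)--(5,5);
\foreach \px/\lab in {0/A_0,1/J_1,2/A_1,3/J_2,4/A_2}
{\node at (\px+0.5,-0.4) {\small$\lab$}; \node at (-0.45,\px+0.5) {\small$\lab$};}
\end{scope}
\begin{scope}[xshift=7.5cm]
\fill[gray!25] (0,0) rectangle (3,1);
\fill[gray!25] (3,0) rectangle (4,5);
\fill[gray!25] (4,4) rectangle (5,5);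
\draw[gray] (0,0) grid (5,5);
\draw[very thick] (0,0)--(3,0.7)--(4,4.4)--(5,5);
\foreach \px/\lab in {0/A_0,1/J_1,2/A_1,3/J_2,4/A_2}
{\node at (\px+0.5,-0.4) {\small$\lab$}; \node at (-0.45,\px+0.5) {\small$\lab$};}
\end{scope}
\end{tikzpicture}
\caption{Graphs of two increasing homeomorphisms of $[0,1]$, which is cut into five blocks. On the left, $A_0,A_1,A_2$ are mapped into the interiors of $A_0,A_2,A_2$; on the right, into the interiors of $A_0,A_0,A_2$. The shaded squares are those whose interior the graph meets; they depend only on these inclusions. The left map stretches only $J_1$ over several blocks, the right map only $J_2$.}\label{fig:types}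
\end{figure}

\begin{example}[two parents]\label{ex:parents}
Let $N\ge1$, let $t_0$ be the right endpoint of $A_0$, and let one vertex have two incoming edges, with equations $h'\psi^1=\psi^2h_1$ and $h'\varphi^1=\varphi^2h_2$. If $h_1,h_2$ are block preserving, then $h'(\psi^1(t_0))=\psi^2(t_0)$ and $h'(\varphi^1(t_0))=\varphi^2(t_0)$. This is impossible if $\psi^1(t_0)<\varphi^1(t_0)$ and $\psi^2(t_0)>\varphi^2(t_0)$. Every type sends $A_0$ into $A_0$ and allows both orders, so no choice of $N$ and types avoids this conflict.
\end{example}

We are free to choose in which direction each edge is read, by \eqref{eq:inverse}. The examples say what to ask for: every vertex has at most one incoming edge, and the sets $\operatorname{Exp}(\kappa)$ of the edges leaving a vertex are disjoint. On a finite rooted tree with these two properties the equations can be solved exactly: choose $h$ on the blocks $J$ at the leaves and work inward as in Example~\ref{ex:children}; then choose $h$ on the blocks $A$ at the root and work outward. If $X$ were a single point, the graph would be one vertex with $n$ loops, which has $n$ incoming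 edges in every orientation, and for $n\geq 2$ the method would not apply. The Cantor base provides the room to perturb the base maps until the required orientation exists.

Two difficulties remain. Orbits are infinite, so there are no leaves and possibly no root to start from; and $h_x$ must depend continuously on $x$, with the base maps conjugate as well. Both are handled by the small perturbation that is allowed: we replace homeomorphisms of $I$ by finite staircases, so that each vertex has finitely many possible states, and we replace the two inductions by fixed point arguments in finite sets.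

\section{Branching graphs and schemes}\label{sec:schemes}

The orientation must be locally constant in $x$, so it is recorded by a finite graph whose vertices index a clopen partition. A vertex with an incoming edge remembers the letter that leads back to the parent.

\begin{definition}\label{def:branching}
A \emph{branching graph} is a finite nonempty set $R$, divided into \emph{roots} and \emph{nonroots}, with a letter $\operatorname{par}(r)\in S$ for each nonroot $r$ and a set of triples $(r,s,r')\in R\times S\times R$, called \emph{arrows} and written $r\xrightarrow{s}r'$. Put $\operatorname{Out}(r)=S$ for a root and $\operatorname{Out}(r)=S\setminus\{\operatorname{par}(r)\}$ for a nonroot. We require: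
\begin{enumerate}
\item[(B1)] if $r\xrightarrow{s}r'$, then $s\in\operatorname{Out}(r)$, and $r'$ is a nonroot with $\operatorname{par}(r')=s^{-1}$;
\item[(B2)] for every $r$ and $s\in\operatorname{Out}(r)$ there is an arrow $r\xrightarrow{s}r'$;
\item[(B3)] every nonroot is the end of an arrow.
\end{enumerate}
A \emph{pattern} is a branching graph in which the vertex $r'$ in (B2) is unique; it is then denoted by $\sigma_s(r)$. A \emph{morphism} $\pi:R\to P$ of branching graphs is a map that sends roots to roots, nonroots to nonroots with the same letter $\operatorname{par}$, and arrows $r\xrightarrow{s}r'$ to arrows $\pi r\xrightarrow{s}\pi r'$.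
\end{definition}

For $s\in S$ let $E^R_s$ be the set of pairs $(r,r')$ with $r\xrightarrow{s}r'$ or $r'\xrightarrow{s^{-1}}r$. The definition is symmetric, so $E^R_{s^{-1}}=(E^R_s)^{-1}$, and morphisms map $E_s^R$ into $E_s^P$. Moreover:
\begin{enumerate}
\item[(E1)] Let $(r,r')\in E^R_s$. If $s\in\operatorname{Out}(r)$, then $r\xrightarrow{s}r'$ and not $r'\xrightarrow{s^{-1}}r$. If $s\notin\operatorname{Out}(r)$, then $r'\xrightarrow{s^{-1}}r$ and not $r\xrightarrow{s}r'$. Indeed, by (B1) the arrow $r\xrightarrow{s}r'$ forces $s\in\operatorname{Out}(r)$, and the arrow $r'\xrightarrow{s^{-1}}r$ forces $s=\operatorname{par}(r)$.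
\item[(E2)] Both coordinate projections $E^R_s\to R$ are onto. Given $r$, if $s\in\operatorname{Out}(r)$ use (B2). If $s=\operatorname{par}(r)$, (B3) gives an arrow $r'\xrightarrow{s'}r$, and $s'=s^{-1}$ by (B1). So the first projection is onto for every $s$, and the second projection of $E_s^R$ is the first projection of $E^R_{s^{-1}}$.
\end{enumerate}

Let $(X_r)_{r\in R}$ be a clopen partition indexed by $R$. A tuple $g\in G^n$ is \emph{carried by} $(X_r)_{r\in R}$ if
\[
T_sX_r\cap X_{r'}\neq\emptyset\ \Longrightarrow\ (r,r')\in E^R_s\qquad(s\in S,\ r,r'\in R).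
\]
By symmetry it suffices to check this for $s\in S^+$. By (E1), each edge from $x$ to $T_sx$ then lies over exactly one arrow, which orients it, and the only edge at $x\in X_r$ that is oriented toward $x$ is the one with letter $\operatorname{par}(r)$.

\begin{example}[the coarsest pattern]\label{ex:star}
Let $P^*=\{*\}\cup S$ with root $*$, nonroots $w\in S$, $\operatorname{par}(w)=w$, and arrows $v\xrightarrow{s}s^{-1}$ for all $v\in P^*$, $s\in\operatorname{Out}(v)$. Since $*\xrightarrow{w^{-1}}w$, this is a pattern. For every branching graph $R$, the map that sends roots to $*$ and a nonroot $r$ to $\operatorname{par}(r)$ is a morphism $R\to P^*$ by (B1). It is onto if $R$ has a root $r_0$, because an arrow $r_0\xrightarrow{w^{-1}}r'$ ends at a vertex with $\operatorname{par}(r')=w$.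

For $n=1$ and $S=\{e,e^{-1}\}$ we have $E_e^{P^*}=\{(e,e),(e,*),(*,e^{-1}),(e^{-1},e^{-1})\}$. The itinerary of a $T_e$-orbit through the partition is $\cdots e\,e\,*\,e^{-1}e^{-1}\cdots$, with the edges oriented away from the single visit to $X_*$, or constantly $e$, or constantly $e^{-1}$.
\end{example}

The next two lemmas are the only tools for producing tuples and for recognizing that they are close to a given tuple. The first rests on (C2).

\begin{lemma}[realization]\label{lem:realize}
Let $R$ be a branching graph, $(X_r)_{r\in R}$ a clopen partition, and $\chi_{r,s,r'}\in H$ for each arrow $r\xrightarrow{s}r'$. There is $g\in G^n$ carried by $(X_r)$ such that $f_{s,x}=\chi_{r,s,r'}$ whenever $r\xrightarrow{s}r'$, $x\in X_r$ and $T_sx\in X_{r'}$.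
\end{lemma}

\begin{proof}
Fix $s\in S^+$ and write $E=E_s^R$. By (E2) and (C2) we can split each $X_r$ into nonempty clopen sets $C_{r,r'}$ indexed by the $r'$ with $(r,r')\in E$, and each $X_{r'}$ into nonempty clopen sets $C'_{r,r'}$ indexed by the $r$ with $(r,r')\in E$. Both families are clopen partitions indexed by $E$. Let $T_s$ map each $C_{r,r'}$ homeomorphically onto $C'_{r,r'}$. For $x\in C_{r,r'}$ put $f_{s,x}=\chi_{r,s,r'}$ if $r\xrightarrow{s}r'$ and $f_{s,x}=\chi_{r',s^{-1},r}^{-1}$ if $r'\xrightarrow{s^{-1}}r$; exactly one case occurs by (E1). The map $x\mapsto f_{s,x}$ is locally constant, so $g_s=(T_s,f_s)\in G$. The tuple $g$ is carried by $(X_r)$, and the claim on fiber maps holds for letters in $S^+$ by construction. For a negative letter let $s\in S^+$, $r\xrightarrow{s^{-1}}r'$, $x\in X_r$ and $y=T_s^{-1}x\in X_{r'}$. Then $y\in C_{r',r}$ and the second case applies to $y$, so $f_{s,y}=\chi_{r,s^{-1},r'}^{-1}$, and $f_{s^{-1},x}=f_{s,y}^{-1}=\chi_{r,s^{-1},r'}$ by \eqref{eq:inverse}.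
\end{proof}

Let $a\in G^n$, $a_s=(T_s,f_s)$, and $\theta>0$. A clopen partition is \emph{$\theta$-fine for $a$} if for each piece $K$ and each $s\in S^+$ the sets $K$ and $T_sK$ have diameter less than $\theta/3$ and $\|f_{s,x}-f_{s,y}\|<\theta/3$ for $x,y\in K$. By (C1) and uniform continuity, every clopen partition has a $\theta$-fine refinement.

\begin{lemma}[closeness]\label{lem:close}
Let $\mathcal K$ be a clopen partition that is $\theta$-fine for $a$, and let $K(x)$ be the piece of $\mathcal K$ containing $x$. Let $g\in G^n$, $g_s=(T'_s,f'_s)$, be carried by a clopen partition $(X_r)_{r\in R}$ indexed by a branching graph. Suppose that for all $r\in R$, $s\in\operatorname{Out}(r)$, $x\in X_r$ there is $x_0\in K(x)$ with $T_sx_0\in K(T'_sx)$ and $d_H(f'_{s,x},f_{s,x_0})<\theta/3$. Then $D(g,a)<\theta$.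
\end{lemma}

\begin{proof}
Let $s\in S^+$, $x\in X_r$ and $y=T'_sx\in X_{r'}$. We first find $x_1\in K(x)$ with $T_sx_1\in K(y)$ and $\|f'_{s,x}-f_{s,x_1}\|<\theta/3$. If $s\in\operatorname{Out}(r)$, take $x_1=x_0$. Otherwise $s^{-1}\in\operatorname{Out}(r')$ by (E1) and (B1), and the hypothesis for $y$ and $s^{-1}$ gives $y_0\in K(y)$ with $x_1:=T_s^{-1}y_0\in K(x)$ and $d_H(f'_{s^{-1},y},f_{s^{-1},y_0})<\theta/3$. By \eqref{eq:inverse} the inverses of these two maps are $f'_{s,x}$ and $f_{s,x_1}$, so $x_1$ is as required. Now $d_X(T'_sx,T_sx)\le d_X(y,T_sx_1)+d_X(T_sx_1,T_sx)<2\theta/3$ and $\|f'_{s,x}-f_{s,x}\|\le\|f'_{s,x}-f_{s,x_1}\|+\|f_{s,x_1}-f_{s,x}\|<2\theta/3$. Hence $D(g,a)\le2\theta/3$.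
\end{proof}

We now add the fiber data. The condition $(*)$ below excludes the conflict of Example~\ref{ex:children}.

\begin{definition}\label{def:scheme}
A \emph{scheme} $\mathcal S=(P,N,\kappa)$ consists of a pattern $P$, an integer $N\ge0$, and types $\kappa_{p,s}$ on $\{0,\dots,N\}$ for $p\in P$, $s\in\operatorname{Out}(p)$, such that
\begin{enumerate}
\item[$(*)$] for every $p\in P$ the sets $\operatorname{Exp}(\kappa_{p,s})$, $s\in\operatorname{Out}(p)$, are pairwise disjoint.
\end{enumerate}
For a clopen partition $\mathcal X=(X_p)_{p\in P}$ let $U(\mathcal S,\mathcal X)$ be the set of $g\in G^n$ such that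
\begin{enumerate}
\item[(U1)] $g$ is carried by $\mathcal X$;
\item[(U2)] $f_{s,x}$ has type $\kappa_{p,s}$ for all $p\in P$, $s\in\operatorname{Out}(p)$, $x\in X_p$.
\end{enumerate}
\end{definition}

The set $U(\mathcal S,\mathcal X)$ is open. It is defined by finitely many conditions $g_s(C)\subset O$ with $C$ compact and $O$ open: $C=X_p\times I$, $O=(X\setminus X_{p'})\times I$ for $(p,p')\notin E^P_s$, and $C=X_p\times A_m$, $O=X\times\operatorname{int}A_{\kappa_{p,s}(m)}$. Each such condition is open in $g_s$, and $g\mapsto g_s$ is continuous for every $s\in S$.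

For $N=0$ there is one block $A_0=I$, and $(*)$ and (U2) are vacuous. For $N\ge1$ every type has $\operatorname{Exp}(\kappa)\ne\emptyset$, so $(*)$ forces $N\ge|\operatorname{Out}(p)|$; Figure~\ref{fig:types} shows admissible types at a root in the smallest case $n=1$, $N=2$.

\section{Fine schemes occur in every open set}\label{sec:dense}

\begin{proposition}\label{prop:dense}
For every nonempty open $U\subset G^n$ and every $\varepsilon>0$ there are a scheme $\mathcal S=(P,N,\kappa)$ in which $P$ has a root and a clopen partition $\mathcal X=(X_p)_{p\in P}$ with $\operatorname{diam}X_p<\varepsilon$, $\frac1{2N+1}<\varepsilon$ and $U\cap U(\mathcal S,\mathcal X)\ne\emptyset$.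
\end{proposition}

Two things have to be arranged by a small perturbation. In the base, each small piece is split into copies, one for each possible direction of the parent and one for having no parent. In the fiber, the map for the $j$-th letter is replaced by a nearby staircase-like map that rises to a new block $A_k$ only on blocks $J_m$ with $m\equiv j$ modulo $2n$.

\begin{proof}
Let $a\in U$, $a_s=(T_s,f_s)$, and let $\theta>0$ be such that $D(g,a)<\theta$ implies $g\in U$. Take a clopen partition $(K_u)_{u\in P_0}$ that is $\theta$-fine for $a$ with $\operatorname{diam}K_u<\varepsilon$, and choose $x_u\in K_u$. For $s\in S$ let $c_s(u)\in P_0$ be defined by $T_sx_u\in K_{c_s(u)}$, and put $\psi_{u,s}=f_{s,x_u}$.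

\emph{The pattern.} Let $\circ$ be a new symbol and
\[
P=\{(u,\circ):u\in P_0\}\cup\{(c_s(u),s^{-1}):u\in P_0,\ s\in S\}.
\]
The $(u,\circ)$ are the roots, $\operatorname{par}(u,w)=w$ for $w\in S$, and the arrows are $(u,w)\xrightarrow{s}(c_s(u),s^{-1})$ for $(u,w)\in P$ and $s\in S$, $s\ne w$. Conditions (B1), (B2) and uniqueness hold by definition, and (B3) holds because $(u,\circ)\xrightarrow{s}(c_s(u),s^{-1})$.

\emph{The types.} Let $\omega(r)$ be the maximum over $u,s$ of $\sup\{|\psi_{u,s}(t)-\psi_{u,s}(t')|:|t-t'|\le r\}$; it is nondecreasing and tends to $0$ as $r\to0$. Put $\Lambda=2n$, enumerate $S=\{s_1,\dots,s_\Lambda\}$, and let $N=\Lambda K$ with $K\ge2$ to be chosen. For $s=s_j$ define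
\[
\kappa_{u,s}(m)=\begin{cases}0&\text{if } m<j,\\ \lfloor N\psi_{u,s}(m^*/N)\rfloor&\text{if } j\le m<N-\Lambda+j,\\ N&\text{if } m\ge N-\Lambda+j,\end{cases}
\]
where $m^*$ is the largest integer $\le m$ congruent to $j$ modulo $\Lambda$. The middle values lie in $\{0,\dots,N\}$ and are nondecreasing in $m$, and $1\le j\le\Lambda$, so $\kappa_{u,s}$ is a type. It can increase only at $m=j$, at $m=N-\Lambda+j$, or where $m^*$ changes, so every $m\in\operatorname{Exp}(\kappa_{u,s_j})$ is congruent to $j$. Hence $\kappa_{(u,w),s}:=\kappa_{u,s}$ satisfies $(*)$. For all $m$,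
\begin{equation}\label{eq:kappa}
\big|\kappa_{u,s}(m)/N-\psi_{u,s}(m/N)\big|\le\tfrac1N+\omega(\tfrac\Lambda N):
\end{equation}
in the first case $m<\Lambda$ and $\psi_{u,s}(m/N)-\psi_{u,s}(0)\le\omega(\Lambda/N)$; in the third case $N-m<\Lambda$ and $\psi_{u,s}(1)-\psi_{u,s}(m/N)\le\omega(\Lambda/N)$; in the second case $m-m^*<\Lambda$ and rounding costs at most $1/N$.

\emph{Maps of these types near $\psi_{u,s}$.} Write $\kappa=\kappa_{u,s}$, $\psi=\psi_{u,s}$. For each $k$, map the blocks $A_m$ with $\kappa(m)=k$ linearly onto disjoint nondegenerate closed intervals in $\operatorname{int}A_k$, in increasing order, with $0\mapsto0$ and $1\mapsto1$ (possible since $0\in\operatorname{int}A_0$, $1\in\operatorname{int}A_N$), and interpolate linearly on the $J_m$. This gives $\varphi=\varphi_{u,s}\in H$ of type $\kappa$. Note that $m/N\in A_m$, because $2mN\le m(2N+1)\le(2m+1)N$, and that blocks are shorter than $1/N$. For $t\in A_m$, both $\varphi(t)$ and $\kappa(m)/N$ lie in $A_{\kappa(m)}$, so \eqref{eq:kappa} gives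
\[
|\varphi(t)-\psi(t)|\le\tfrac1N+\big(\tfrac1N+\omega(\tfrac\Lambda N)\big)+\omega(\tfrac1N)=:\eta_N.
\]
For $t\in J_m=[t_-,t_+]$ we have $t_-\in A_{m-1}$ and $t_+\in A_m$, hence
\[
\psi(t)-\omega(\tfrac1N)-\eta_N\le\psi(t_-)-\eta_N\le\varphi(t_-)\le\varphi(t)\le\varphi(t_+)\le\psi(t_+)+\eta_N\le\psi(t)+\omega(\tfrac1N)+\eta_N.
\]
So $\|\varphi_{u,s}-\psi_{u,s}\|\to0$ as $K\to\infty$, and therefore $d_H(\varphi_{u,s},\psi_{u,s})\to0$. Fix $K$ with $d_H(\varphi_{u,s},\psi_{u,s})<\theta/3$ for all $u,s$ and $\frac1{2N+1}<\varepsilon$.

\emph{The tuple.} Split each $K_u$ into nonempty clopen sets $X_p$, one for each $p\in P$ of the form $(u,w)$; at least $(u,\circ)$ occurs. Lemma~\ref{lem:realize}, with the map $\varphi_{u,s}$ on the arrow with letter $s$ leaving $(u,w)$, gives $g\in G^n$, $g_s=(T'_s,f'_s)$, carried by $\mathcal X=(X_p)$. Let $p=(u,w)$, $s\in\operatorname{Out}(p)$, $x\in X_p$. By (E1), $T'_sx\in X_{\sigma_s(p)}\subset K_{c_s(u)}$ and $f'_{s,x}=\varphi_{u,s}$. So (U2) holds, and the hypothesis of Lemma~\ref{lem:close} holds with $x_0=x_u$. Hence $g\in U\cap U(\mathcal S,\mathcal X)$.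
\end{proof}

\section{A finite model of one edge}\label{sec:edge}

We now replace the equation $h'\psi^1=\psi^2h$ by a finite one. The graph of an element of $H$, seen through a fine grid, is a staircase.

\subsection*{Paths}
A \emph{chain} is a finite nonempty totally ordered set. A \emph{path} in a product $C_1\times C_2$ of chains is a finite sequence from $(\min,\min)$ to $(\max,\max)$ in which, at each step, each coordinate either stays or moves to its immediate successor. To \emph{reduce} a sequence is to delete consecutive repetitions, and a path without consecutive repetitions is \emph{reduced}. A reduced path is strictly increasing in the product order, hence injective, so there are finitely many of them, and at least one. A nondecreasing surjection of chains sends an immediate successor to the same element or to the immediate successor. Hence the image of a path under a product of two nondecreasing surjections is a path. The converse is the combinatorial form of solving the equation for one unknown.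

\begin{lemma}[lifting]\label{lem:lift}
Let $\phi_j:C_j\to D_j$ $(j=1,2)$ be nondecreasing surjections of chains and $c$ a reduced path in $D_1\times D_2$. There is a path in $C_1\times C_2$ whose image under $\phi_1\times\phi_2$ reduces to $c$.
\end{lemma}

\begin{proof}
The fibers of $\phi_j$ are consecutive intervals of $C_j$. Start at $(\min,\min)$, which lies over the first term of $c$. Suppose we stand over a term of $c$ that is not the last. Move each coordinate that is raised in the next step of $c$, one unit at a time, to the maximum of its current fiber; the image does not change. Then move these coordinates simultaneously by one unit; they enter the next fibers, and we stand over the next term of $c$. Over the last term, move both coordinates to the maximum.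
\end{proof}

A \emph{subdivision} of $I$ is a sequence of consecutive nondegenerate closed intervals with union $I$.

\begin{lemma}[from paths to homeomorphisms]\label{lem:pl}
Let $\Sigma_0<\dots<\Sigma_l$ and $\Sigma'_0<\dots<\Sigma'_{l'}$ be subdivisions of $I$ and $(k(v),k'(v))_{0\le v\le w}$ a reduced path in $\{0,\dots,l\}\times\{0,\dots,l'\}$. There are subdivisions $\Xi_0<\dots<\Xi_w$ and $\Xi'_0<\dots<\Xi'_w$ with $\Xi_v\subset\Sigma_{k(v)}$, $\Xi'_v\subset\Sigma'_{k'(v)}$, and $\chi\in H$ with $\chi(\Xi_v)=\Xi'_v$ for all $v$. In particular, for every path, reduced or not, some $\chi\in H$ has its graph in $\bigcup_v\Sigma_{k(v)}\times\Sigma'_{k'(v)}$.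
\end{lemma}

\begin{proof}
Each $k\in\{0,\dots,l\}$ equals $k(v)$ for a nonempty interval of indices $v$. Cut $\Sigma_k$ into that many nondegenerate intervals and call them $\Xi_v$, in order; do the same for the $\Sigma'_{k'}$. Let $\chi$ map $\Xi_v$ linearly onto $\Xi'_v$. For the last claim, reducing a path does not change the union.
\end{proof}

\subsection*{Cells}
Fix $N\ge0$ and $L\ge1$, put $\ell=L(2N+1)$, $[\ell]=\{1,\dots,\ell\}$, and let $C_i=[\frac{i-1}\ell,\frac i\ell]$, $i\in[\ell]$, be the \emph{cells}. Each block $B$ is a union of $L$ cells, whose index set is denoted by $[B]$. For $\psi\in H$ let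
\[
M_\psi=\{(i,i')\in[\ell]^2:\psi(\operatorname{int}C_i)\cap\operatorname{int}C_{i'}\ne\emptyset\}.
\]
Remove from $(0,1)$ the finitely many $t$ such that $t$ or $\psi(t)$ is one of $\frac1\ell,\dots,\frac{\ell-1}\ell$. On each remaining interval the pair (cell of $t$, cell of $\psi(t)$) is constant, these pairs are exactly the elements of $M_\psi$, and when $t$ crosses a removed point one or both coordinates rise by exactly one. So $M_\psi$, listed in increasing order, is a reduced path in $[\ell]\times[\ell]$. For instance, if $\ell=2$ and $\psi(\frac12)<\frac12$, the path is $(1,1),(2,1),(2,2)$. We regard $M_\psi$ as a chain; its two coordinate maps $M_\psi\to[\ell]$ are nondecreasing surjections, and $M_{\psi^{-1}}$ is the transpose of $M_\psi$.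

We say that $\chi\in H$ \emph{follows} $M_\psi$ if its graph lies in $\bigcup_{(i,i')\in M_\psi}C_i\times C_{i'}$. Then $\chi^{-1}$ follows $M_{\psi^{-1}}$. Also $(t,\chi(t))$ lies in a product of two cells that contains some $(t_0,\psi(t_0))$, so $|\chi(t)-\psi(t)|\le|\chi(t)-\psi(t_0)|+|\psi(t_0)-\psi(t)|$. With $\omega_\psi(r)=\sup\{|\psi(t)-\psi(t')|:|t-t'|\le r\}$ we obtain
\begin{equation}\label{eq:follow}
\chi\text{ follows }M_\psi\ \Longrightarrow\ d_H(\chi,\psi)\le\tfrac1\ell+\max\big(\omega_\psi(\tfrac1\ell),\omega_{\psi^{-1}}(\tfrac1\ell)\big).
\end{equation}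

\subsection*{Good paths}
These are the finite models of block preserving maps. A \emph{good path} is a reduced path in $[\ell]\times[\ell]$ contained in $\bigcup_B[B]\times[B]$. When a good path changes block, both coordinates change block in the same step, so the step goes from $(\max,\max)$ of one block to $(\min,\min)$ of the next. Hence good paths are exactly the concatenations of families $(c^B)_B$, where the \emph{$B$-component} $c^B$ belongs to the set $\operatorname{Path}(B)$ of reduced paths in $[B]\times[B]$. Put
\[
\mathcal J=\prod_{m=1}^N\operatorname{Path}(J_m),\qquad\mathcal A=\prod_{m=0}^N\operatorname{Path}(A_m).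
\]
Both sets are finite and nonempty ($\mathcal J$ is a point if $N=0$), and we write a good path as $c=(\delta,\alpha)\in\mathcal J\times\mathcal A$.

For each good path $c=(c(0),\dots,c(l_c))$ apply Lemma~\ref{lem:pl} to the subdivision into cells in both coordinates, and fix subdivisions $(\Sigma^c_k)_{k\le l_c}$, $(\Theta^c_k)_{k\le l_c}$ and $h_c\in H$ with
\begin{equation}\label{eq:hc}
\Sigma^c_k\subset C_{i_1},\quad\Theta^c_k\subset C_{i_2}\quad\text{if }c(k)=(i_1,i_2),\qquad h_c(\Sigma^c_k)=\Theta^c_k.
\end{equation}
The map $h_c$ is block preserving: as $c$ is good, the indices $k$ with $\Sigma^c_k\subset B$ and those with $\Theta^c_k\subset B$ are both the $k$ with $c(k)\in[B]^2$, and each of the two families of intervals has union $B$.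

\subsection*{The coarse shape of a map of type $\kappa$}
Fix a type $\kappa$ and write $\operatorname{Exp}=\operatorname{Exp}(\kappa)$. Call a block \emph{contracted} if it is some $A_m$, or $J_m$ with $m\notin\operatorname{Exp}$. Let $\mathfrak B=\mathfrak B(\kappa)$ be the set of the following pairs of blocks (the shaded squares in Figure~\ref{fig:types}):
\[
(A_m,A_{\kappa(m)});\qquad(J_m,A_{\kappa(m)})\ \text{ for }m\notin\operatorname{Exp};\qquad(J_m,B')\ \text{ for }m\in\operatorname{Exp},\ A_{\kappa(m-1)}\le B'\le A_{\kappa(m)},
\]
where blocks are ordered from left to right.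

\begin{lemma}\label{lem:blocks}
Let $\psi$ have type $\kappa$. Then $\mathfrak B$ is a chain in the product order, and the map $M_\psi\to\mathfrak B$ sending $(i,i')$ to the pair of blocks containing $C_i$ and $C_{i'}$ is a well defined nondecreasing surjection. Denote its fibers by $M_{\psi,\mathfrak b}$.
\begin{enumerate}
\item[(F1)] A contracted block $B$ is the first component of exactly one $\mathfrak b\in\mathfrak B$. The second component of this $\mathfrak b$ is a block $A_k$, and the first coordinate maps $M_{\psi,\mathfrak b}$ onto $[B]$.
\item[(F2)] Each $J_k$ is the second component of exactly one $\mathfrak b\in\mathfrak B$. The first component of this $\mathfrak b$ is $J_m$ with $m\in\operatorname{Exp}$, and the second coordinate maps $M_{\psi,\mathfrak b}$ onto $[J_k]$.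
\end{enumerate}
\end{lemma}

\begin{proof}
We claim that $\mathfrak B$ is the set of $(B,B')$ with $\psi(\operatorname{int}B)\cap\operatorname{int}B'\ne\emptyset$. For $B=A_m$ this holds by the definition of type. Let $B=J_m=[t_-,t_+]$; then $\psi(t_-)\in\operatorname{int}A_{\kappa(m-1)}$ and $\psi(t_+)\in\operatorname{int}A_{\kappa(m)}$. If $m\notin\operatorname{Exp}$, both points lie in the interval $\operatorname{int}A_{\kappa(m)}$, which then contains $\psi(J_m)$. If $m\in\operatorname{Exp}$, then $\kappa(m-1)<N$ and $\kappa(m)>0$, so $\psi(t_-)$ is strictly less than the right endpoint of $A_{\kappa(m-1)}$ and $\psi(t_+)$ is strictly greater than the left endpoint of $A_{\kappa(m)}$. Hence $\psi(\operatorname{int}J_m)=(\psi(t_-),\psi(t_+))$ meets the interiors of exactly the blocks from $A_{\kappa(m-1)}$ to $A_{\kappa(m)}$. This proves the claim.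

Thus $\mathfrak B$ is the set $M_\psi$ for $L=1$, a chain. The map $M_\psi\to\mathfrak B$ is well defined since $\operatorname{int}C_i\subset\operatorname{int}B$ for $i\in[B]$, and it is nondecreasing. It is onto because a nonempty open set $\operatorname{int}B\cap\psi^{-1}(\operatorname{int}B')$ contains a point $t$ such that neither $t$ nor $\psi(t)$ is an endpoint of a cell.

The first claims of (F1) are read off the list. In the list, $J_k$ occurs as second component only in $(J_m,J_k)$ with $\kappa(m-1)<k\le\kappa(m)$, and there is exactly one such $m$ because $\kappa$ is nondecreasing with $\kappa(0)=0$, $\kappa(N)=N$. For the surjectivity in (F1), each $i\in[B]$ is the first coordinate of an element of $M_\psi$, whose block pair has first component $B$ and so equals $\mathfrak b$. The same argument with second coordinates gives (F2).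
\end{proof}

\subsection*{Synchronized paths}
Let $\psi^1,\psi^2\in H$ both have type $\kappa$, and put $M^j=M_{\psi^j}$, $M^j_{\mathfrak b}=M_{\psi^j,\mathfrak b}$. If $h'\psi^1=\psi^2h$ with $h,h'$ block preserving, then as $t$ runs through $I$ the points $(t,\psi^1t)$ and $(ht,\psi^2ht)$ run along the two graphs and stay in the same squares $B\times B'$; their first coordinates trace the graph of $h$ and their second coordinates trace the graph of $h'$. The finite model is as follows.

A \emph{synchronized path} is a concatenation $\gamma$, over all $\mathfrak b\in\mathfrak B$ in increasing order, of paths $\gamma_{\mathfrak b}$ in $M^1_{\mathfrak b}\times M^2_{\mathfrak b}$. The $M^j_{\mathfrak b}$ are consecutive intervals of $M^j$, so in passing from one $\mathfrak b$ to the next both coordinates move to their immediate successors, and $\gamma$ is a path in $M^1\times M^2$. If its terms are $((i_1,i'_1),(i_2,i'_2))$, its \emph{source} is the reduced sequence of the $(i_1,i_2)$ and its \emph{target} is the reduced sequence of the $(i'_1,i'_2)$. Both are reduced paths in $[\ell]\times[\ell]$, being reduced images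 of a path under nondecreasing surjections, and both are good, because the two entries of a term have the same block pair. The $B$-component of the source is obtained from the terms of the $\gamma_{\mathfrak b}$ with first component $B$, and the $B'$-component of the target from the terms of the $\gamma_{\mathfrak b}$ with second component $B'$. We define two relations, which depend on $(\kappa,\psi^1,\psi^2)$:
\begin{itemize}
\item for good paths, $c\Rightarrow c'$ if some synchronized path has source $c$ and target $c'$;
\item for $\delta,\delta'\in\mathcal J$, $\delta\rightsquigarrow\delta'$ if some synchronized path has a source with $J_m$-component $\delta_m$ for all $m\in\operatorname{Exp}$ and a target with $J_k$-component $\delta'_k$ for all $k$.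
\end{itemize}
Note that $(\delta,\alpha)\Rightarrow(\delta',\alpha')$ implies $\delta\rightsquigarrow\delta'$. The first two parts of the next lemma are the two halves of Example~\ref{ex:edge}; the third returns to homeomorphisms.

\begin{lemma}[one edge]\label{lem:edge}
Let $\psi^1,\psi^2$ have type $\kappa$.
\begin{enumerate}
\item[(i)] \emph{Backward.} For every $\delta'\in\mathcal J$ there are $\delta_m\in\operatorname{Path}(J_m)$, $m\in\operatorname{Exp}$, such that $\delta\rightsquigarrow\delta'$ for every $\delta\in\mathcal J$ with these components.
\item[(ii)] \emph{Forward.} If $\delta\rightsquigarrow\delta'$ and $\alpha\in\mathcal A$, there is $\alpha'\in\mathcal A$ with $(\delta,\alpha)\Rightarrow(\delta',\alpha')$.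
\item[(iii)] If $c\Rightarrow c'$, there is $\chi\in H$ such that $\chi$ follows $M^1$ and $h_{c'}\chi h_c^{-1}$ follows $M^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For each $k$ let $\mathfrak b$ be the pair with second component $J_k$. By (F2) the second coordinate maps $M^j_{\mathfrak b}\to[J_k]$ are nondecreasing surjections, so Lemma~\ref{lem:lift} lifts $\delta'_k$ to a path $\gamma_{\mathfrak b}$. Choose the other $\gamma_{\mathfrak b}$ arbitrarily. The target of $\gamma$ has $J_k$-component $\delta'_k$, since $\mathfrak b$ is the only pair over $J_k$. Let $\delta_m$, $m\in\operatorname{Exp}$, be the $J_m$-components of the source.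

(ii) Let $c=(\delta,\alpha)$ and let $\gamma$ witness $\delta\rightsquigarrow\delta'$. For each contracted block $B$, with $\mathfrak b$ the pair with first component $B$, replace $\gamma_{\mathfrak b}$ by a lift of $c^B$ under the first coordinate maps $M^j_{\mathfrak b}\to[B]$, using (F1) and Lemma~\ref{lem:lift}. The new source has component $c^B$ at contracted blocks, and the pieces over $J_m$, $m\in\operatorname{Exp}$, are unchanged, so the new source is $c$. The replaced pieces have second component of the form $A_k$, so the $J_k$-components of the target are still $\delta'_k$. Let $\alpha'$ consist of the $A_k$-components of the new target.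

(iii) Let $\gamma$ have source $c$ and target $c'$. Since $c,c'$ are injective sequences, each term $\gamma(v)=((i_1,i'_1),(i_2,i'_2))$ determines indices $k(v),k'(v)$ with $c(k(v))=(i_1,i_2)$ and $c'(k'(v))=(i'_1,i'_2)$. As $c,c'$ arise by reducing, $(k(v),k'(v))_v$ is a path in $\{0,\dots,l_c\}\times\{0,\dots,l_{c'}\}$. By Lemma~\ref{lem:pl} there is $\chi\in H$ with graph in $\bigcup_v\Sigma^c_{k(v)}\times\Sigma^{c'}_{k'(v)}$. By \eqref{eq:hc}, $\Sigma^c_{k(v)}\times\Sigma^{c'}_{k'(v)}\subset C_{i_1}\times C_{i'_1}$ with $(i_1,i'_1)\in M^1$, so $\chi$ follows $M^1$. The graph of $h_{c'}\chi h_c^{-1}$ is the image of the graph of $\chi$ under $h_c\times h_{c'}$, so it lies in $\bigcup_v\Theta^c_{k(v)}\times\Theta^{c'}_{k'(v)}$, and $\Theta^c_{k(v)}\times\Theta^{c'}_{k'(v)}\subset C_{i_2}\times C_{i'_2}$ with $(i_2,i'_2)\in M^2$.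
\end{proof}

\section{Conjugating inside a scheme}\label{sec:amalg}

\begin{proposition}\label{prop:amalg}
Let $\mathcal S=(P,N,\kappa)$ be a scheme, let $\mathcal X^1=(X^1_p)_{p\in P}$ and $\mathcal X^2=(X^2_p)_{p\in P}$ be clopen partitions, and let $W_j\subset U(\mathcal S,\mathcal X^j)$ be nonempty and open $(j=1,2)$. There is $b=(\beta,h)\in G$ with $(b\cdot W_1)\cap W_2\ne\emptyset$ such that $\beta X^1_p=X^2_p$ for all $p$ and $h_x$ is block preserving for all $x\in X$.
\end{proposition}

The inductions over a finite tree in Section~\ref{sec:idea} started at the leaves or at the root. Their substitute is the following observation: an induction that can be continued for any finite number of steps inside a finite set reaches a stable state.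

\begin{lemma}\label{lem:fixed}
Let $A$ be a finite set and $\Phi$ a map from subsets of $A$ to subsets of $A$ such that $Y\subset Y'$ implies $\Phi(Y)\subset\Phi(Y')$. There is $A^\infty\subset A$ with $\Phi(A^\infty)=A^\infty$ and the following property: if $\pi:A\to B$ is onto and $\pi(Y)=B$ implies $\pi(\Phi(Y))=B$ for all $Y\subset A$, then $\pi(A^\infty)=B$.
\end{lemma}

\begin{proof}
From $\Phi(A)\subset A$ and monotonicity, $A\supset\Phi(A)\supset\Phi^2(A)\supset\cdots$. The sequence stabilizes at a fixed point $A^\infty=\Phi^i(A)$, and $\pi(\Phi^i(A))=B$ by induction on $i$.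
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:amalg}]
\emph{Step 1: finite descriptions of $W_1$ and $W_2$.} Pick $a^j\in W_j$, $a^j_s=(T^j_s,f^j_s)$, and $\theta>0$ such that $D(g,a^j)<\theta$ implies $g\in W_j$. Let $(K^j_q)_{q\in Q_j}$ be a refinement of $\mathcal X^j$ that is $\theta$-fine for $a^j$, and let $\pi_j:Q_j\to P$ be the surjection with $K^j_q\subset X^j_{\pi_j(q)}$.

All finite sets in this proof come with a map $p$ to $P$, and we use one convention: $y$ is a root if $p(y)$ is, $\operatorname{par}(y)=\operatorname{par}(p(y))$, and so $\operatorname{Out}(y)=\operatorname{Out}(p(y))$. All arrows $y\xrightarrow{s}y'$ will satisfy $s\in\operatorname{Out}(y)$ and $p(y')=\sigma_s(p(y))$. Then (B1) holds automatically, and only (B2) (\emph{children exist}) and (B3) (\emph{parents exist}) have to be checked.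

On $Q_j$, with $p=\pi_j$, put $q\xrightarrow{s}q'$ if $s\in\operatorname{Out}(q)$ and $T^j_sK^j_q\cap K^j_{q'}\ne\emptyset$. Then $\pi_j(q')=\sigma_s(\pi_j(q))$ by (U1) and (E1). Condition (B2) holds since $K^j_q\ne\emptyset$. For (B3), let $q'$ be a nonroot, $w=\operatorname{par}(q')$, $y\in K^j_{q'}$ and $T^j_wy\in K^j_q$. By (U1), $(\pi_jq',\pi_jq)\in E^P_w$ with $w\notin\operatorname{Out}(\pi_jq')$, so $w^{-1}\in\operatorname{Out}(q)$ by (E1), and $q\xrightarrow{w^{-1}}q'$. Thus $Q_j$ is a branching graph.

For each arrow $q\xrightarrow{s}q'$ of $Q_j$ choose a point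
\begin{equation}\label{eq:x0}
x_0\in K^j_q\ \text{ with }\ T^j_sx_0\in K^j_{q'},\qquad\text{and put }\ \psi^j_{q,s,q'}=f^j_{s,x_0}.
\end{equation}
By (U2) this map has type $\kappa_{\pi_j(q),s}$. By \eqref{eq:follow} we can fix $L$ so large that, for each of these finitely many maps $\psi$, every $\chi$ following $M_\psi$ satisfies $d_H(\chi,\psi)<\theta/3$.

\emph{Step 2: the goal.} Let $Z_0=\{(q_1,q_2)\in Q_1\times Q_2:\pi_1(q_1)=\pi_2(q_2)\}$, with $p(q_1,q_2)=\pi_1(q_1)$, and put $(q_1,q_2)\xrightarrow{s}(q'_1,q'_2)$ if $q_j\xrightarrow{s}q'_j$ for $j=1,2$. A pair in $Z_0$ is a candidate for (piece containing $x$, piece containing $\beta x$). Here it matters that $P$ is a pattern: if $(q_1,q_2)\in Z_0$ and $q_j\xrightarrow{s}q'_j$, then $\pi_1(q'_1)=\sigma_s(p(q_1,q_2))=\pi_2(q'_2)$, so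
\begin{equation}\label{eq:Zchild}
(q_1,q_2)\in Z_0,\quad q_j\xrightarrow{s}q'_j\ (j=1,2)\quad\Longrightarrow\quad(q'_1,q'_2)\in Z_0 .
\end{equation}
In particular $Z_0$ satisfies (B2). An arrow $z\xrightarrow{s}z'$ of $Z_0$ carries the two maps $\psi^1_{q_1,s,q'_1}$, $\psi^2_{q_2,s,q'_2}$ of the same type $\kappa_{p(z),s}$, and hence relations $\Rightarrow$ and $\rightsquigarrow$ as in Section~\ref{sec:edge}, which we refer to as the relations \emph{along} this arrow. We shall find a set $R$ of triples $(z,\delta,\alpha)\in Z_0\times\mathcal J\times\mathcal A$, with $p(z,\delta,\alpha)=p(z)$ and arrows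
\[
(z,\delta,\alpha)\xrightarrow{s}(z',\delta',\alpha')\quad\text{if}\quad z\xrightarrow{s}z'\ \text{ and }\ (\delta,\alpha)\Rightarrow(\delta',\alpha')\text{ along it},
\]
such that $R$ is a branching graph and the projections $\rho_j:R\to Q_j$ are onto. Lemma~\ref{lem:edge}(i) controls the child and leaves the $\delta$ of the parent uncontrolled, while (ii) controls the parent and leaves the $\alpha'$ of the child uncontrolled. So the coordinates $z$, $\delta$, $\alpha$ are treated one after another, each by a recursion in a single direction.

\emph{Step 3: the base.} The set $Z_0$ may fail (B3), because parents of $q_1$ and of $q_2$ need not lie over the same vertex of $P$. For $Y\subset Z_0$ let $\Phi(Y)$ be the set of $z\in Z_0$ that are roots or have a parent in $Y$, and let $Z=\Phi(Z)$ be given by Lemma~\ref{lem:fixed}. Nonroots of $Z$ have a parent in $Z$, and every child in $Z_0$ of an element of $Z$ lies in $\Phi(Z)=Z$. So $Z$ is a branching graph closed under children.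

$Z$ projects onto $Q_1$ and onto $Q_2$. The two cases are symmetric; consider $Q_1$. The projection $Z_0\to Q_1$ is onto since $\pi_2$ is onto. Let $Y$ project onto $Q_1$ and let $q\in Q_1$. If $q$ is a root, any $(q,q_2)\in Z_0$ is a root and lies in $\Phi(Y)$. Otherwise (B3) in $Q_1$ gives $\bar q\xrightarrow{s}q$. Choose $(\bar q,\bar q_2)\in Y$ and, by (B2) in $Q_2$, an arrow $\bar q_2\xrightarrow{s}q_2$. By \eqref{eq:Zchild}, $(q,q_2)\in Z_0$, and it has the parent $(\bar q,\bar q_2)\in Y$. So $\Phi(Y)$ projects onto $Q_1$.

\emph{Step 4: the blocks $J$, from children to parent.} This is the only place where $(*)$ is used, through the following statement.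
\begin{enumerate}
\item[(J)] Let $z\in Z$, and for each $s\in\operatorname{Out}(z)$ let an arrow $z\xrightarrow{s}z_s$ and $\delta^s\in\mathcal J$ be given. There is $\delta\in\mathcal J$ with $\delta\rightsquigarrow\delta^s$ along $z\xrightarrow{s}z_s$ for all $s\in\operatorname{Out}(z)$.
\end{enumerate}
Indeed, for each $s$ Lemma~\ref{lem:edge}(i) prescribes the components $\delta_m$ with $m\in\operatorname{Exp}(\kappa_{p(z),s})$; these index sets are disjoint by $(*)$, and the remaining components are chosen arbitrarily.

On $\mathcal D_0=Z\times\mathcal J$ put $(z,\delta)\xrightarrow{s}(z',\delta')$ if $z\xrightarrow{s}z'$ and $\delta\rightsquigarrow\delta'$ along it. For $Y\subset\mathcal D_0$ let $\Phi(Y)$ be the set of $y\in\mathcal D_0$ that have, for each $s\in\operatorname{Out}(y)$, an arrow $y\xrightarrow{s}y'$ with $y'\in Y$, and let $\mathcal D=\Phi(\mathcal D)$ be given by Lemma~\ref{lem:fixed}. Then $\mathcal D$ satisfies (B2). If $Y$ projects onto $Z$ and $z\in Z$, choose for each $s\in\operatorname{Out}(z)$ an arrow $z\xrightarrow{s}z_s$ in $Z$ and $\delta^s$ with $(z_s,\delta^s)\in Y$; then (J) gives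 $(z,\delta)\in\Phi(Y)$. So $\mathcal D$ projects onto $Z$.

$\mathcal D$ also satisfies (B3). Let $(z',\delta')\in\mathcal D$ be a nonroot and choose $z\xrightarrow{s_0}z'$ with $z\in Z$. Put $(z_{s_0},\delta^{s_0})=(z',\delta')$, and for the other $s\in\operatorname{Out}(z)$ choose $z\xrightarrow{s}z_s$ in $Z$ and $\delta^s$ with $(z_s,\delta^s)\in\mathcal D$. By (J) there is $\delta$ with $(z,\delta)\xrightarrow{s}(z_s,\delta^s)$ for all $s\in\operatorname{Out}(z)$. Then $(z,\delta)\in\Phi(\mathcal D)=\mathcal D$, and it is a parent of $(z',\delta')$.

\emph{Step 5: the blocks $A$, from parent to child.} Let $R_0=\mathcal D\times\mathcal A$, with the arrows of Step 2. Lemma~\ref{lem:edge}(ii) says: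
\begin{enumerate}
\item[(A)] if $y\xrightarrow{s}y'$ in $\mathcal D$ and $\alpha\in\mathcal A$, there is $\alpha'\in\mathcal A$ with $(y,\alpha)\xrightarrow{s}(y',\alpha')$ in $R_0$.
\end{enumerate}
For $Y\subset R_0$ let $\Phi(Y)$ be the set of $r\in R_0$ that are roots or have a parent in $Y$, and let $R=\Phi(R)$ be given by Lemma~\ref{lem:fixed}. Then $R$ satisfies (B3). For (B2), let $(y,\alpha)\in R$ and $s\in\operatorname{Out}(y)$; take $y\xrightarrow{s}y'$ in $\mathcal D$ and $\alpha'$ from (A); then $(y',\alpha')\in\Phi(R)=R$. Finally let $Y$ project onto $\mathcal D$ and $y'\in\mathcal D$. If $y'$ is a root, $(y',\alpha')\in\Phi(Y)$ for every $\alpha'$. Otherwise take a parent $y\in\mathcal D$ of $y'$ and $\alpha$ with $(y,\alpha)\in Y$; by (A), some $(y',\alpha')$ lies in $\Phi(Y)$. One parent suffices here because only one incoming edge has to be satisfied. So $R$ projects onto $\mathcal D$, hence onto $Z$, $Q_1$ and $Q_2$. In particular $R\ne\emptyset$, and the goal of Step 2 is reached.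

\emph{Step 6: the tuples and the conjugator.} For $r=(z,\delta,\alpha)\in R$ let $h_r=h_{(\delta,\alpha)}$ be the block preserving map of \eqref{eq:hc}. For each arrow $r\xrightarrow{s}r'$ of $R$, Lemma~\ref{lem:edge}(iii) gives $\chi_{r,s,r'}\in H$ such that, by the choice of $L$,
\begin{equation}\label{eq:chi}
d_H\big(\chi_{r,s,r'},\ \psi^1_{\rho_1r,s,\rho_1r'}\big)<\theta/3,\qquad d_H\big(h_{r'}\chi_{r,s,r'}h_r^{-1},\ \psi^2_{\rho_2r,s,\rho_2r'}\big)<\theta/3.
\end{equation}
Since $\rho_j$ is onto, (C2) lets us split each $K^j_q$ into nonempty clopen sets $Y^j_r$, $r\in\rho_j^{-1}(q)$. This gives clopen partitions $(Y^j_r)_{r\in R}$ for $j=1,2$. Let $g^1\in G^n$, $g^1_s=(T'_s,f'_s)$, be the tuple given by Lemma~\ref{lem:realize} for $(Y^1_r)$ and the maps $\chi_{r,s,r'}$. Let $x\in Y^1_r$, $s\in\operatorname{Out}(r)$ and $T'_sx\in Y^1_{r'}$. Then $r\xrightarrow{s}r'$ by (E1) and $f'_{s,x}=\chi_{r,s,r'}$. The point $x_0$ of \eqref{eq:x0} for the arrow $\rho_1r\xrightarrow{s}\rho_1r'$ lies in $K^1_{\rho_1r}\ni x$, its image $T^1_sx_0$ lies in $K^1_{\rho_1r'}\ni T'_sx$, and $d_H(f'_{s,x},f^1_{s,x_0})<\theta/3$ by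 \eqref{eq:chi}. Lemma~\ref{lem:close} gives $D(g^1,a^1)<\theta$, so $g^1\in W_1$.

By (C2) choose $\beta\in\mathrm{Homeo}(X)$ with $\beta Y^1_r=Y^2_r$ for all $r$, and let $b(x,t)=(\beta x,h_r(t))$ for $x\in Y^1_r$. Then $b\in G$ and all its fiber maps are block preserving. Let $g^2=b\cdot g^1$. Its base maps are $\beta T'_s\beta^{-1}$, so $g^2$ is carried by $(Y^2_r)$. Let $y=\beta x\in Y^2_r$, $s\in\operatorname{Out}(r)$ and $\beta T'_sx\in Y^2_{r'}$. Then $x\in Y^1_r$, $T'_sx\in Y^1_{r'}$, $r\xrightarrow{s}r'$, and
\[
g^2_s(y,t)=b\,g^1_s\big(x,h_r^{-1}(t)\big)=\big(\beta T'_sx,\ h_{r'}\chi_{r,s,r'}h_r^{-1}(t)\big).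
\]
By the second half of \eqref{eq:chi}, the point $x_0$ of \eqref{eq:x0} for the arrow $\rho_2r\xrightarrow{s}\rho_2r'$ satisfies the hypothesis of Lemma~\ref{lem:close} for $a^2$ and $(K^2_q)$. So $g^2\in W_2$. Finally $\pi_1\rho_1(r)=\pi_2\rho_2(r)=p(r)$, so $X^j_p$ is the union of the $Y^j_r$ with $p(r)=p$, and $\beta X^1_p=X^2_p$.
\end{proof}

\begin{remark}
The proposition is false without $(*)$. Let $n=1$, $P=P^*$, $N=1$, all types equal to the identity, $\mathcal X^1=\mathcal X^2=(X_p)$, and define $U(\mathcal S,\mathcal X^j)$ by (U1), (U2) as before. Let $W_1$ consist of the tuples in this set with $f_{e,x}(\frac12)>\frac23$ and $f_{e^{-1},x}(\frac12)<\frac13$ for all $x\in X_*$, and $W_2$ of those with $f_{e,x}(\frac12)<\frac13$ and $f_{e^{-1},x}(\frac12)>\frac23$ for all $x\in X_*$. These sets are open, and they are nonempty by Lemma~\ref{lem:realize}. An element $b$ as in the proposition would satisfy \eqref{eq:conj} at a point $x\in X_*$ for $s=e$ and $s=e^{-1}$, which Example~\ref{ex:children} excludes.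
\end{remark}

\section{Ample generics}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
$G$ is Polish by Section~\ref{sec:group}, and Proposition~\ref{prop:notqna} gives the statements about $U$ and $(g_\tau)$. We verify the hypotheses of Lemma~\ref{lem:criterion} for the action of $G$ on $G^n$, $n\ge1$. Fine schemes give (b), and the coarsest scheme gives (a).

(b) Let $V\ni1$ be open in $G$ and $U\subset G^n$ nonempty and open. Choose $\varepsilon>0$ with $\{g:D(g,1)<\varepsilon\}\subset V$. Apply Proposition~\ref{prop:dense} with $\varepsilon/2$ and let $U'=U\cap U(\mathcal S,\mathcal X)$, a nonempty open set. For nonempty open $W_1,W_2\subset U'$, Proposition~\ref{prop:amalg} with $\mathcal X^1=\mathcal X^2=\mathcal X$ gives $b$ with $(b\cdot W_1)\cap W_2\ne\emptyset$ that maps each set $X_p\times B$, $B$ a block, onto itself. These sets have diameter less than $\varepsilon/2$, so $D(b,1)\le\varepsilon/2$ and $b\in V$.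

(a) Let $\mathcal S^*$ be the scheme consisting of the pattern $P^*$ of Example~\ref{ex:star} and $N=0$. Let $W_1,W_2\subset G^n$ be nonempty and open, and fix $j\in\{1,2\}$. Proposition~\ref{prop:dense} gives a scheme whose pattern $P$ has a root, a clopen partition $(X_p)_{p\in P}$, and $g\in W_j$ carried by it. Let $\pi:P\to P^*$ be the morphism of Example~\ref{ex:star}, which is onto because $P$ has a root, and let $X^j_v=\bigcup_{\pi(p)=v}X_p$. Then $\mathcal X^j=(X^j_v)_{v\in P^*}$ is a clopen partition. If $T_sX^j_v\cap X^j_{v'}\ne\emptyset$, then $T_sX_p\cap X_{p'}\neq\emptyset$ for some $p,p'$ over $v,v'$, so $(p,p')\in E^P_s$ and $(v,v')\in E^{P^*}_s$. Hence $g\in U(\mathcal S^*,\mathcal X^j)$, as (U2) is vacuous. Proposition~\ref{prop:amalg}, applied to the nonempty open sets $W_j\cap U(\mathcal S^*,\mathcal X^j)$, gives $b\in G$ with $(b\cdot W_1)\cap W_2\ne\emptyset$.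

By Lemma~\ref{lem:criterion} there is a comeager orbit in $G^n$ for every $n$.
\end{proof}

\section{A contractible example}\label{sec:L0}

Let $Y$ be a Polish space with a complete compatible metric $d_Y\le1$. Let $L^0(Y)=L^0([0,1],\lambda;Y)$ be the set of Lebesgue measurable maps $[0,1]\to Y$ modulo equality almost everywhere, with the topology of convergence in measure. It is given by the metric $\hat d(F,F')=\int d_Y(F(y),F'(y))\,d\lambda(y)$. We recall the standard facts. Every class has a Borel representative. A sequence $F_j$ converges to $F$ if and only if every subsequence has a further subsequence converging to $F$ almost everywhere; so the topology does not depend on $d_Y$. The metric $\hat d$ is complete, and the step functions with rational breakpoints and values in a countable dense subset of $Y$ are dense, so $L^0(Y)$ is Polish. For a Polish group $\Gamma$, the subsequence criterion shows that the pointwise operations on $L^0(\Gamma)$ are continuous, so $L^0(\Gamma)$ is a Polish group, and that $L^0(\Gamma)^n$ is homeomorphic to $L^0(\Gamma^n)$, with diagonal conjugation acting pointwise.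

We also use the Jankov--von Neumann selection theorem: if $Y,Y'$ are Polish and $A\subset Y\times Y'$ is Borel, then the projection $A_1$ of $A$ to $Y$ is analytic, and there is a map $h:A_1\to Y'$ with $(y,h(y))\in A$ for all $y\in A_1$ that is measurable for the $\sigma$-algebra generated by the analytic sets. Analytic subsets of $[0,1]$ are Lebesgue measurable.

That $L^0$ preserves ample generics is a theorem of Ka\"ichouh and Le Ma\^itre \cite{KLM}; we include the short proof.

\begin{proposition}\label{prop:L0}
If a Polish group $\Gamma$ has ample generics, so does $L^0(\Gamma)$.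
\end{proposition}

\begin{proof}
Let $n\ge1$, let $O\subset\Gamma^n$ be the comeager orbit, and let $D_k\subset\Gamma^n$ be dense open sets with $\bigcap_kD_k\subset O$. For $c<1$ put $\mathcal O_{k,c}=\{F\in L^0(\Gamma^n):\lambda(F^{-1}(D_k))>c\}$.

The set $\mathcal O_{k,c}$ is open. Let $F_j\to F$ with $\lambda(F_j^{-1}(D_k))\le c$, and pass to a subsequence converging almost everywhere. As $D_k$ is open, $1_{D_k}(F(y))\le\liminf_j1_{D_k}(F_j(y))$ almost everywhere, and Fatou's lemma gives $\lambda(F^{-1}(D_k))\le c$. It is dense: let $(u_i)$ be a dense sequence in $D_k$, hence dense in $\Gamma^n$; given $F$ and $\varepsilon>0$, let $F'(y)=u_i$ for the least $i$ such that $u_i$ is at distance less than $\varepsilon$ from $F(y)$. Then $F'$ is measurable, $F'\in\mathcal O_{k,c}$ and $\hat d(F,F')\le\varepsilon$.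

So $\mathcal O=\bigcap_{k,m}\mathcal O_{k,1-1/m}$, the set of $F$ with $F(y)\in\bigcap_kD_k$ for almost every $y$, is comeager. Let $F,F'\in\mathcal O$ be given by Borel representatives. The set $A=\{(y,g)\in[0,1]\times\Gamma:g\cdot F(y)=F'(y)\}$ is Borel, and its projection to $[0,1]$ has full measure because $F(y),F'(y)\in O$ for almost every $y$. The selection theorem gives a measurable $h:[0,1]\to\Gamma$ with $h(y)\cdot F(y)=F'(y)$ almost everywhere. Hence $\mathcal O$ lies in a single orbit of $L^0(\Gamma)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]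
Let $\hat G=L^0(G)$. It is a Polish group with ample generics by Theorem~\ref{thm:A} and Proposition~\ref{prop:L0}.

For $F\in\hat G$ and $\tau\in[0,1]$ let $F_\tau=F$ on $[0,\tau)$ and $F_\tau=1$ on $[\tau,1]$. Then $\hat d(F_\tau,F'_{\tau'})\le\hat d(F,F')+|\tau-\tau'|$, $F_1=F$ and $F_0=1$. So $(F,\tau)\mapsto F_\tau$ is a contraction of $\hat G$ to the identity.

The constant maps form a subgroup of $\hat G$ on which $\hat d$ restricts to the metric of $G$; we identify it with $G$. Let $U$ and $g_\tau$ be as in Proposition~\ref{prop:notqna} and let $\hat U$ be a neighborhood of $1$ in $\hat G$ with $\hat U\cap G\subset U$. Every neighborhood of $1$ in $\hat G$ contains some $g_\tau$ with $\tau\ne0$, and $\langle g_\tau\rangle$ is contained in $G$ but not in $U$, hence not in $\hat U$. So the definition of quasi non-archimedean fails for $\hat G$ with $n=1$.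
\end{proof}

\begin{remark}
The construction $L^0$ supplies connectedness but cannot replace Theorem~\ref{thm:A}: if $\Gamma$ is a non-archimedean Polish group, then $L^0(\Gamma)$ is quasi non-archimedean. Indeed, the sets $U_{W,\varepsilon}=\{F:\lambda\{y:F(y)\notin W\}<\varepsilon\}$, with $W$ an open subgroup and $\varepsilon>0$, form a basis of neighborhoods of $1$ for convergence in measure. If $F_1,\dots,F_n\in U_{W,\varepsilon/n}$, then outside a set of measure less than $\varepsilon$ all $F_i$, and hence all elements of $\langle F_1,\dots,F_n\rangle$, take values in $W$.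
\end{remark}

\begin{thebibliography}{9}

\bibitem{GLM}
Tsachik Gelander and Fran\c{c}ois Le Ma\^itre, \emph{Infinitesimal generators and quasi non-archimedean topological groups}, arXiv:1505.00415 (2015).

\bibitem{KLM}
Ka\"ichouh and Le Ma\^itre, \emph{Connected Polish groups with ample generics}, Bull. London Math. Soc., 2015.

\end{thebibliography}
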